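# Local rigidity of 2-primitive permutation groups that are not 3-homogeneous

## 1. The theorem on local rigidity

Throughout, $X$ is an infinite set, $X^{[k]}$ is the set of $k$-element subsets of $X$, and groups of permutations act on the right: $x^g$ is the image of $x$ under $g$, and $gh$ means first $g$, then $h$. For a finite $V\subseteq X$ we write $G_{\{V\}}$ for the setwise stabiliser and $G_{(V)}$ for the pointwise stabiliser of $V$.

**Theorem 1.** Let $k\ge 1$, let $X$ be infinite, and let $G\le\mathrm{Sym}(X)$ be any group such that

- (H1) $G$ is $(k-1)$-homogeneous, that is, transitive on $X^{[k-1]}$, and for $P\in X^{[k-1]}$ the group $G_{\{P\}}$ is primitive on $X\setminus P$;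
- (H2) $G$ is not $(k+1)$-homogeneous.

Then $G$ acts locally rigidly on $X$: for every finite $U\subseteq X$ there is a finite $V$ with $U\subseteq V\subseteq X$ and $G_{\{V\}}\le G_{(U)}$. In particular (the case $k=2$), every group that is 2-primitive but not 3-homogeneous on an infinite set acts locally rigidly.

Let us read this slowly. A *congruence* of a permutation group is an invariant equivalence relation. A group is *primitive* if it is transitive and has only the two trivial congruences, equality and the universal relation. A group $G$ is *2-primitive* if it is 2-transitive and each point stabiliser $G_x$ is primitive on $X\setminus\{x\}$. For $k=2$ the set $P$ is a single point $x$, and $G_{\{P\}}=G_x$. So (H1) says that $G$ is transitive and each $G_x$ is primitive on $X\setminus\{x\}$, which is 2-primitivity, and (H2) says that $G$ is not 3-homogeneous. For $k=1$ we have $P=\emptyset$, and the theorem says: a primitive group on an infinite set which is not 2-homogeneous acts locally rigidly.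

The case $k=2$ is the question we start from; its source is Debbie Lockett, Dugald Macpherson, "Orbit-equivalent infinite permutation groups", arXiv:1207.2649 (2012). There $G$ is a closed group, meaning closed in the topology of pointwise convergence on $\mathrm{Sym}(X)$ with $X$ discrete (equivalently, $G$ is the automorphism group of a relational structure on $X$), and the question is whether 2-primitivity without 3-homogeneity forces local rigidity. The answer is yes, and the proof never uses that $G$ is closed. You may read everything below with $k=2$; general $k$ costs extra work in only one place (Lemma 8).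

Local rigidity says that any finite $U$ can be hidden in a finite $V$ that is so asymmetric, as far as $G$ can see, that whoever preserves $V$ as a set must fix every point of $U$. Three examples show the range.

- The group $\mathbb Z$ acting on itself by translations is locally rigid with $V=U$ whenever $U\neq\emptyset$: a translation preserving a nonempty finite set is the identity.
- $\mathrm{Aut}(\mathbb Q,<)$ is locally rigid with $V=U$: an order-preserving permutation that preserves a finite set fixes each of its points.
- $\mathrm{Sym}(X)$ is not locally rigid: $G_{\{V\}}$ induces all of $\mathrm{Sym}(V)$ on $V$, so no point of $V$ is fixed when $|V|\ge2$. Take $|U|=2$.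

Hypothesis (H2) cannot be dropped, even for closed $G\ne\mathrm{Sym}(X)$. Let $k=2$, let $X$ be the countable dense circular order (for instance $\mathbb Q/\mathbb Z$ with its cyclic orientation) and let $G$ be its automorphism group, which is closed. Rotations show that $G$ is transitive. Cutting the circle at $x$ turns $X\setminus\{x\}$ into a copy of $(\mathbb Q,<)$, on which $G_x$ acts as $\mathrm{Aut}(\mathbb Q,<)$. That group is transitive on pairs $a<b$, so a congruence relating two distinct points relates all of them; it is primitive, and $G$ is 2-primitive. Also $G$ is 3-homogeneous: move one point of each triple to a common place and match the remaining pairs. Now let $V=\{v_0,\dots,v_{n-1}\}$ in circular order, $n\ge2$. Some $g\in G$ sends $v_i$ to $v_{i+1}$ for all $i$ modulo $n$: rotate $v_0$ to $v_1$, then match two increasing sequences of $n-1$ rationals. This $g\in G_{\{V\}}$ moves every point of $V$. Taking $|U|=2$, so that $|V|\ge 2$, we see that local rigidity fails.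

Here is what local rigidity gives.

**Corollary 2.** Let $G$ be as in Theorem 1, and let $H\le G$ be closed with the same orbits as $G$ on finite subsets of $X$. Then $H=G$.

*Proof from Theorem 1.* Let $g\in G$ and let $U\subseteq X$ be finite. Take a finite $V\supseteq U$ with $G_{\{V\}}\le G_{(U)}$. The set $V^g$ is in the $G$-orbit of $V$, hence in its $H$-orbit, so $V^h=V^g$ for some $h\in H$. Then $gh^{-1}\in G_{\{V\}}\le G_{(U)}$, that is, $u^g=u^h$ for all $u\in U$. As $U$ was arbitrary, $g$ is in the closure of $H$, which is $H$. $\square$

## 2. Invariant hypergraphs and their neighbourhoods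

Fix $k$ and $G$ as in Theorem 1. We write $P\cup y$ for $P\cup\{y\}$ and so on, and $A=^*B$ if $A\,\triangle\,B$ is finite.

**Transitivity facts.** By (H1), $G$ is transitive on the pairs $(P,y)$ with $P\in X^{[k-1]}$ and $y\in X\setminus P$: first match the sets $P$, then move the point by $G_{\{P\}}$. Hence $G$ is $k$-homogeneous. Also $G$ is transitive on $X$. For $k=1$ this is part of primitivity. For $k\ge2$ take disjoint $P,P'\in X^{[k-1]}$: each of $X\setminus P$ and $X\setminus P'$ lies in one orbit, these sets intersect, and together they cover $X$.

**Definition (hypergraph, neighbourhood, link graph).** A *hypergraph* is a $G$-invariant set $E\subseteq X^{[k+1]}$. We write $\varepsilon(f)=1$ if $f\in E$ and $\varepsilon(f)=0$ otherwise, and we separate the parts of a $(k+1)$-set by commas: $\varepsilon(x,B)=\varepsilon(\{x\}\cup B)$, $\varepsilon(P,u,x)=\varepsilon(P\cup\{u,x\})$. For $e\in X^{[k]}$ let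
$$N(e)=\{w\in X\setminus e:\ e\cup w\in E\},\qquad\text{so } N(e^g)=N(e)^g .$$
For $P\in X^{[k-1]}$ let $\Gamma_P$ be the graph on $X\setminus P$ with $y\sim z$ if and only if $P\cup\{y,z\}\in E$. It is $G_{\{P\}}$-invariant, and the neighbourhood of $y$ in it is $N(P\cup y)$. Two distinct $k$-sets are *adjacent* if they share $k-1$ points.

For $k=1$ a hypergraph is a $G$-invariant graph on $X$, $\Gamma_\emptyset$ is that graph, and any two distinct points (as 1-sets) are adjacent. For $k=2$ it is an invariant set of triples, and $\Gamma_x$ is the graph of pairs that form a triple with $x$.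

Hypothesis (H2) says exactly that there is a hypergraph with $\emptyset\ne E\ne X^{[k+1]}$: take an orbit. Primitivity enters through the following fact.

*If $E\ne\emptyset$, then every $\Gamma_P$ has an edge and is connected.* Some $f\in E$ contains a $(k-1)$-set $P_0$, so $\Gamma_{P_0}$ has an edge, and $(k-1)$-homogeneity carries it to every $\Gamma_P$. The components of $\Gamma_P$ form a $G_{\{P\}}$-congruence other than equality, so there is only one component. The same holds for any $G_{\{P\}}$-invariant graph on $X\setminus P$ with an edge.

Finally, *we may enlarge $U$ at will*: if $V\supseteq U'\supseteq U$ and $G_{\{V\}}\le G_{(U')}$, then $G_{\{V\}}\le G_{(U)}$. Local rigidity for $U=\emptyset$ is trivial.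

## 3. Three primitive groups with $k=1$, and one group with $k=2$

The proof has three cases, and each already occurs for $k=1$. We settle one example of each by hand.

**Example (a): edges of the cubic tree.** Let $T$ be the tree with all vertices of degree 3, $X$ its set of edges, $G=\mathrm{Aut}(T)$, and $E$ the pairs of edges sharing an endpoint. Let $d$ be the distance in this graph on $X$. To see that $G$ is primitive, let $e_0,e_n$ be related by a congruence, at distance $n\ge1$, with geodesic $e_0,e_1,\dots,e_n$. If $n\ge2$, let $v$ be the common endpoint of $e_{n-1}$ and $e_n$, and $e_n'$ the third edge at $v$. Some automorphism swaps the two branches of $T$ at $v$ beginning with $e_n,e_n'$ and fixes the rest, in particular $e_0$. So $e_0$ is related to $e'_n$, and hence $e_n$ to $e_n'$. In every case two edges sharing an endpoint are related. As $G$ is transitive on ordered pairs of such edges and the graph is connected, the congruence is universal. Since $d$ is preserved, $G$ is not 2-homogeneous. All $N(e)$ have size 4.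

Local rigidity: let $|U|\ge2$. If $V_0\supseteq U$ is finite of diameter $K$ and $w$ has distance $>K$ from all points of $V_0$, then $w$ is the only point of $V_0\cup w$ that lies on every pair at distance $>K$, so $G_{\{V_0\cup w\}}$ fixes $w$. Add such far points one at a time, so that for each pair $a\ne a'$ of $U$ one added $w$ has $d(w,a)\ne d(w,a')$. This is possible: every $w$ on the side of $a$ away from $a'$ satisfies $d(w,a')=d(w,a)+d(a,a')$. A $g$ preserving the final set fixes the added points in reverse order, hence preserves $U$ and the distances to all the added points, hence fixes every $a\in U$.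

**Example (b): pairs.** Let $X=\mathbb N^{[2]}$, $G=\mathrm{Sym}(\mathbb N)$, and $E$ the pairs of elements of $X$ that meet in one point. A congruence other than equality relates two meeting pairs or two disjoint pairs. By transitivity of $\mathrm{Sym}(\mathbb N)$ it then relates all meeting pairs, or all disjoint pairs; in the second case $\{1,2\},\{3,4\},\{1,5\}$ is a chain of related elements, so meeting pairs are related as well. The graph of meeting pairs is connected, so $G$ is primitive. It is not 2-homogeneous. Here $N(u)\triangle N(u')$ is infinite for $u\ne u'$: pick a number in $u$ but not in $u'$ and pair it with any large number. Moreover $u=\{1,2\}$ is *isolated by a finite set*: an element of $X$ that meets all of $\{1,3\},\{1,4\},\{1,5\}$ contains 1, and one that meets all of $\{2,3\},\{2,4\},\{2,5\}$ contains 2.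

Local rigidity: a finite $V\subseteq X$ is the edge set of a finite graph, and $G_{\{V\}}$ acts by graph automorphisms. Let $U$ be a graph on the vertices $1,\dots,n$, $n\ge2$. Attach $(n+1)i$ pendant edges to vertex $i$, ending in new vertices. The vertex $i$ now has degree between $(n+1)i$ and $(n+1)i+n-1$, and the new vertices have degree 1. All these degrees tell the vertices $1,\dots,n$ apart, so each of them is fixed, and so is every edge of $U$.

**Example (c): the Rado graph.** Let $X$ be the countable random graph, $E$ its edge set and $G$ its automorphism group. Recall that every isomorphism between finite induced subgraphs extends to an automorphism, and that for disjoint finite $A,B$ there are infinitely many points outside $A\cup B$ adjacent to all of $A$ and to none of $B$. A congruence other than equality contains all edges or all non-edges; any two points have a common neighbour and a common non-neighbour; so $G$ is primitive. It is not 2-homogeneous. Here no finite set isolates anything: over a finite $A\not\ni u$ there are infinitely many points with the same adjacencies to $A$ as $u$.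

Local rigidity: let $U=\{u_1,\dots,u_n\}$, $n\ge1$. Choose one by one $(n+1)i$ new points adjacent to $u_i$ and to none of the other points present, for $i=1,\dots,n$. Then $u_i$ has degree between $(n+1)i$ and $(n+1)i+n-1$, while the new points have degree 1, and we finish as in (b).

**Example (d), with $k=2$: the generic 3-uniform hypergraph.** Let $X$ be the countable 3-uniform hypergraph (the Fraïssé limit of the finite ones) in which isomorphisms between finite induced subhypergraphs extend to automorphisms, and in which for every finite $S$ and every $\Lambda\subseteq S^{[2]}$ infinitely many $t\notin S$ satisfy $\varepsilon(t,B)=1\iff B\in\Lambda$, for $B\in S^{[2]}$. It is 2-transitive, since all ordered pairs of distinct points look alike, and not 3-homogeneous. The group $G_x$ is transitive on the ordered pairs $(y,z)$ with $y\sim z$ in $\Gamma_x$, and on those with $y\not\sim z$, $y\neq z$; any two points have common neighbours and common non-neighbours in $\Gamma_x$; so $G_x$ is primitive. Hence $G$ satisfies the hypotheses with $k=2$.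

## 4. Passing to a point stabiliser

Suppose we know the theorem for $k=1$ and want it for $k=2$. The natural move is to fix a point $x$ and look at $G_x$ on $X\setminus\{x\}$. It is primitive. It is not 2-homogeneous: otherwise, given two triples, we could move a point of the first to a point of the second by transitivity and then match the remaining pairs, and $G$ would be 3-homogeneous. So $G_x$ is locally rigid on $X\setminus\{x\}$: for each finite $U$ there is $V\supseteq U$ such that every element of $G$ that fixes $x$ and preserves $V$ fixes $U$ pointwise.

The attempt stops at the next sentence. We want a statement about elements that preserve a finite *set*, and the obvious candidate is $V\cup x$. But an element of $G_{\{V\cup x\}}$ need not fix $x$, and if it moves $x$ we know nothing about it. This happens: for $U=V=\{y\}$ the stabiliser of $V$ in $G_x$ fixes $U$ pointwise, but as $G$ is 2-transitive some element of $G_{\{x,y\}}$ swaps $x$ and $y$. Some points have to be made recognisable inside the finite set without having been fixed beforehand.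

The examples show two ways to do that. In (a), points are recognised because they are far away. In (b) and (c), they are recognised by the sizes of groups of added points. The second way needs many points that distinguish $u$ from $u'$, and in (a) it is unavailable in this form, because all neighbourhoods are finite. The first step of the proof is to show that we are always in one of the two situations.

## 5. Finite neighbourhoods or infinite differences

**Proposition 3.** One of the following holds.

- (A) There is a hypergraph $E$ with $N(e)$ finite and nonempty for all $e\in X^{[k]}$.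
- (B) There is a hypergraph $E$ with $N(e)\triangle N(e')$ infinite for all adjacent $e,e'\in X^{[k]}$.

Example (a) is of type (A), examples (b), (c), (d) are of type (B) (in (d), by the extension property).

**Step 1: primitivity gives an alternative for each hypergraph.** Let $E$ be a hypergraph with $\emptyset\ne E\ne X^{[k+1]}$; one exists by (H2). For $P\in X^{[k-1]}$ the relation
$$y\approx_P z\iff N(P\cup y)=^*N(P\cup z)$$
is a $G_{\{P\}}$-congruence on $X\setminus P$, so it is equality or universal, and by $(k-1)$-homogeneity the alternative is the same for all $P$. If it is equality, then (B) holds for $E$, since any adjacent $e,e'$ have the form $P\cup y$, $P\cup z$ with $y\ne z$. If it is universal, call $E$ *flat*. For flat $E$ we have $N(e)=^*N(e')$ for all $e,e'\in X^{[k]}$, as any two $k$-sets are joined by a chain of adjacent ones.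

**Step 2: the easy flat cases.** Let $E$ be flat. If the sets $N(e)$ are finite, then (A) holds for $E$: some $N(e)$ is nonempty because $E\ne\emptyset$, hence all are by $k$-homogeneity. If they are cofinite, pass to $X^{[k+1]}\setminus E$, whose neighbourhoods $X\setminus(e\cup N(e))$ are finite, and nonempty for the same reason; again (A) holds. By $k$-homogeneity we may therefore assume that every $N(e)$ is infinite and co-infinite.

It remains to treat a flat $E$ with infinite, co-infinite neighbourhoods. The sets $N(P\cup y)$, $y\in X\setminus P$, differ pairwise by finite amounts; we measure these amounts and make a new hypergraph from them. Put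
$$h_P(y,z)=|N(P\cup y)\,\triangle\, N(P\cup z)|<\infty\qquad(y,z\in X\setminus P).$$
It satisfies the triangle inequality, and $h_{P^g}(y^g,z^g)=h_P(y,z)$.

**Step 3: $h_P$ is unbounded.** Suppose $h_P\le c$. Fix $y_0\in X\setminus P$ and let $A=N(P\cup y_0)$ and $B=X\setminus(P\cup y_0\cup A)$; both are infinite. For $b\in B$ the neighbourhood of $b$ in $\Gamma_P$ differs from $A$ in at most $c$ points, so $b$ is adjacent to all but at most $c$ elements of $A$. For $a\in A$ the same comparison shows that $a$ is adjacent to at most $c$ elements outside $A$, hence to at most $c$ elements of $B$. Take $A'\subseteq A$ and $B'\subseteq B$ of size $2c+1$ and count the edges between them. Each $b\in B'$ has at least $c+1$ neighbours in $A'$, which gives at least $(2c+1)(c+1)$ edges; each $a\in A'$ has at most $c$ neighbours in $B'$, which gives at most $(2c+1)c$. This is a contradiction.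

**Step 4: the hypergraph of smallest total difference.** For $f\in X^{[k+1]}$ let
$$\tau(f)=\sum_{\{y,z\}\subseteq f}h_{f\setminus\{y,z\}}(y,z),$$
a $G$-invariant function with values in $\{0,1,2,\dots\}$. Let $m=\min\tau$ and $E'=\{f:\tau(f)\le m\}$. Then $E'$ is a hypergraph and $E'\ne\emptyset$. As $\tau(P\cup\{y,z\})\ge h_P(y,z)$, Step 3 shows that $\tau$ is unbounded, so $E'\ne X^{[k+1]}$. Let $\Gamma'_P$ and $N'$ belong to $E'$.

If $y\sim z$ in $\Gamma'_P$, then $h_P(y,z)\le\tau(P\cup\{y,z\})\le m$. The graph $\Gamma'_P$ is connected (Section 2); let $d$ be its path metric. By the triangle inequality $h_P\le m\cdot d$. As $h_P$ is unbounded, $\Gamma'_P$ has infinite diameter.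

**Step 5: conclusion.** If $E'$ is not flat, then (B) holds for $E'$ by Step 1. If $E'$ is flat, take $y,z$ at distance at least 3 in $\Gamma'_P$. Their neighbourhoods $N'(P\cup y)$ and $N'(P\cup z)$ are disjoint, and their symmetric difference is finite by flatness. So both are finite. By $k$-homogeneity all $N'(e)$ are finite, and they are nonempty since $E'\ne\emptyset$. So (A) holds for $E'$. $\square$

## 6. Case (A): locally finite graphs and outliers

Let $E$ be as in (A). Each $\Gamma_P$ is connected and locally finite. Let $d_P$ be its path metric on $X\setminus P$. Balls are finite, and $d_{P^g}(y^g,z^g)=d_P(y,z)$ for all $g\in G$. We generalise Example (a). Two things are needed: enough points to tell $a$ from $a'$, and a way to recognise added points.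

**Lemma 4.** For $P\in X^{[k-1]}$ and $a\ne a'$ in $X\setminus P$ there are infinitely many $w\in X\setminus P$ with $d_P(w,a)\ne d_P(w,a')$.

*Proof.* The relation "there are only finitely many such $w$" is a $G_{\{P\}}$-congruence on $X\setminus P$ (for transitivity, a union of two finite sets is finite). We show that it is not universal; then it is equality, which is the claim. Suppose it is universal, and let $a_1,\dots,a_r$ be the finitely many neighbours of some point $a$. All but finitely many $w$ satisfy $d_P(w,a)=d_P(w,a_i)$ for all $i$; choose such a $w\ne a$. A geodesic from $a$ to $w$ begins with a step to some $a_i$, and $d_P(w,a_i)=d_P(w,a)-1$. This is a contradiction. $\square$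

**Definition (outlier).** Let $V_0$ be finite with $|V_0|\ge k+1$, and let $K$ be the maximum of all $d_P(y,z)$ with $P\in V_0^{[k-1]}$ and $y\ne z$ in $V_0\setminus P$. A point $w\notin V_0$ is an *outlier* for $V_0$ if $d_P(w,b)>K$ for all $P\in V_0^{[k-1]}$ and $b\in V_0\setminus P$.

Since there are finitely many choices of $P,b$ and balls are finite, all but finitely many $w\in X$ are outliers for $V_0$.

**Lemma 5.** If $w$ is an outlier for $V_0$, then $G_{\{V_0\cup w\}}$ fixes $w$.

*Proof.* Call a $(k+1)$-set $f$ *huge* if $d_{f\setminus\{y,z\}}(y,z)>K$ for some $\{y,z\}\subseteq f$. This is a $G$-invariant property. No $(k+1)$-subset of $V_0$ is huge, by the choice of $K$. Every $(k+1)$-subset $f$ of $V_0\cup w$ with $w\in f$ is huge: pick $b\in f\setminus w$ and put $P=f\setminus\{w,b\}$; then $d_P(w,b)>K$. So the huge subsets of $V_0\cup w$ are exactly its $(k+1)$-subsets containing $w$. Since $|V_0|>k$, each $v\in V_0$ is avoided by some $k$-subset of $V_0$, so these huge sets intersect in $\{w\}$. The group $G_{\{V_0\cup w\}}$ permutes them, so it fixes $w$. $\square$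

**The set $V$ in Case (A).** Enlarge $U$ so that $|U|\ge k+1$. Choose successively $w_1,\dots,w_n$, each an outlier for $U\cup\{\text{the previous }w_i\}$, as follows. First choose $w_1,\dots,w_{k-1}$ and put $P=\{w_1,\dots,w_{k-1}\}$. Then, for each pair $a\ne a'$ in $U$, choose one further $w_i$ with $d_P(w_i,a)\ne d_P(w_i,a')$. By Lemma 4 infinitely many points satisfy this inequality, and all but finitely many points are outliers, so the choice is possible. Let $V=U\cup\{w_1,\dots,w_n\}$.

Let $g\in G_{\{V\}}$. By Lemma 5 for $V_0=V\setminus w_n$, $g$ fixes $w_n$. So $g$ preserves $V\setminus w_n$, and Lemma 5 shows that it fixes $w_{n-1}$; going down, $g$ fixes $w_n,\dots,w_1$, and it preserves $U$. As $g$ fixes $P$ pointwise, it preserves $d_P$. If $a^g=a'\ne a$ for some $a\in U$, the $w_i$ chosen for this pair gives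
$$d_P(w_i,a)=d_P(w_i^g,a^g)=d_P(w_i,a'),$$
a contradiction. So $g\in G_{(U)}$, and Case (A) is done. This is how the obstacle of Section 4 disappears here: the points of $P$ are recognisable in $V$.

## 7. Case (B): twins, isolated points, and blocks from Ramsey's theorem

From now on fix $E$ as in (B). Every element of $G_{\{V\}}$ induces an automorphism of the finite hypergraph $E|_V$, so it suffices to find $V\supseteq U$ such that every $\sigma\in\mathrm{Aut}(E|_V)$ fixes $U$ pointwise. We write such $\sigma$ on the left, so $\pi\sigma$ means first $\sigma$, then $\pi$.

**Definition (twins).** Let $W\subseteq X$ be finite and $a\ne b$ in $W$. Then $a,b$ are *twins in $W$* if $\varepsilon(a,B)=\varepsilon(b,B)$ for all $k$-subsets $B\subseteq W\setminus\{a,b\}$.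

As an illustration, let $k=2$ and let $W=\{1,2,3,4\}$ carry the single triple $\{1,2,3\}$. Then $1,2$ are twins, since $\varepsilon(1,3,4)=\varepsilon(2,3,4)=0$, but $1,4$ are not, since $\varepsilon(1,2,3)\ne\varepsilon(4,2,3)$. By symmetry the classes are $\{1,2,3\}$ and $\{4\}$.

The transposition $(a\,b)$ fixes every set that contains both or neither of $a,b$. So $a,b$ are twins in $W$ if and only if $(a\,b)\in\mathrm{Aut}(E|_W)$. As $(a\,c)=(a\,b)(b\,c)(a\,b)$ for distinct $a,b,c$, "equal or twins in $W$" is an equivalence relation. Its classes $C_1,C_2,\dots$ are the *twin classes* of $W$, and $\prod\mathrm{Sym}(C_i)\le\mathrm{Aut}(E|_W)$. Automorphisms of $E|_W$ permute the twin classes. Twins in $W$ remain twins in every subset of $W$ that contains both.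

**Lemma 6.** If $x\ne u$, there is a $k$-set $B\subseteq X\setminus\{x,u\}$ with $\varepsilon(x,B)\ne\varepsilon(u,B)$, and it can be chosen disjoint from any given finite set.

*Proof.* Take a $(k-1)$-set $P$ avoiding the finite set and $x,u$. The $k$-sets $P\cup x$ and $P\cup u$ are adjacent, so by (B) there is $b\in N(P\cup x)\triangle N(P\cup u)$ outside the finite set and outside $\{x,u\}$. Then $b\notin P$ as well, and $B=P\cup b$ works. $\square$

**Definition (points that look like $u$ over $A$).** For a finite $A\not\ni u$ let
$$T_u(A)=\{x\in X\setminus A:\ \varepsilon(x,B)=\varepsilon(u,B)\text{ for all }B\in A^{[k]}\}\ni u.$$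

It decreases as $A$ grows, and $T_u(A)^g=T_{u^g}(A^g)$. In Example (b) the finite set displayed there has $T_u(A)=\{u\}$; in Example (c) every $T_u(A)$ is infinite. This is a general alternative. Suppose $T_u(A)$ is finite for some $u$ and $A$. For each $x\in T_u(A)\setminus\{u\}$ add to $A$ a $k$-set $B\not\ni u$ as in Lemma 6, with $\varepsilon(x,B)\neq\varepsilon(u,B)$. The result is a finite $A'\not\ni u$ with $T_u(A')=\{u\}$. Since $G$ is transitive, one of the following holds:

- (B1) for every $u$ there is a finite $A_u\not\ni u$ with $T_u(A_u)=\{u\}$;
- (B2) $T_u(A)$ is infinite for every $u$ and every finite $A\not\ni u$.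

In both subcases we add *blocks* of mutually twin points whose sizes serve as labels. In the Rado graph we could choose the blocks by hand. In general we may only prescribe an infinite supply $Q_i$ for the $i$th block, and Ramsey's theorem has to make the chosen points twins. Recall the theorem: if the $r$-subsets of $\mathbb N$ are coloured with finitely many colours, there is an infinite $M\subseteq\mathbb N$ all of whose $r$-subsets have the same colour. The supply for a block may depend on what was chosen before.

**Lemma 7 (blocks).** Let $F\subseteq X$ be finite. For $i=1,\dots,l$ and every finite $A\subseteq X$ let $Q_i(A)\subseteq X$ be infinite, with $Q_i(A')\subseteq Q_i(A)$ when $A\subseteq A'$. Given $n_1,\dots,n_l\ge1$, there are pairwise disjoint $Z_1,\dots,Z_l\subseteq X\setminus F$ with $|Z_i|=n_i$ such that any two distinct elements of the same $Z_i$ are twins in $F\cup Z_1\cup\dots\cup Z_l$, and $Z_i\subseteq Q_i(F\cup Z_1\cup\dots\cup Z_{i-1})$.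

**Step 1: a long list of candidates.** Choose distinct points $q^i_m\in X\setminus F$ ($m\in\mathbb N$, $1\le i\le l$) in the order
$$q^1_0,\dots,q^l_0,\;q^1_1,\dots,q^l_1,\;q^1_2,\dots,q^l_2,\;\dots,$$
each $q^i_m$ in $Q_i(F\cup\{\text{earlier points}\})$. This is possible because these sets are infinite. A smaller lower index means chosen earlier.

**Step 2: make $\varepsilon$ depend only on upper indices.** Colour a $(k+1)$-set $m_0<\dots<m_k$ of natural numbers by the function that assigns to each $0\le j\le k$, each $f\subseteq F$ with $|f|=k-j$ and each $(i_0,\dots,i_j)\in\{1,\dots,l\}^{j+1}$ the value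
$$\varepsilon\bigl(f\cup\{q^{i_0}_{m_0},\dots,q^{i_j}_{m_j}\}\bigr).\tag{1}$$
There are finitely many colours, so there is an infinite $M\subseteq\mathbb N$ all of whose $(k+1)$-subsets have the same colour. If $j\le k$ and $m_0<\dots<m_j$ are in $M$, extend them by larger elements of $M$ to $m_0<\dots<m_k$. So for $m_0<\dots<m_j$ in $M$ the value (1) depends only on $f$ and $(i_0,\dots,i_j)$.

**Step 3: choose the blocks one after the other.** Choose finite $M_1,\dots,M_l\subseteq M$ with $|M_i|=n_i$ and all elements of $M_i$ below all elements of $M_{i+1}$, and let $Z_i=\{q^i_m:m\in M_i\}$. These are disjoint subsets of $X\setminus F$. If $m\in M_i$, all points of $Z_1\cup\dots\cup Z_{i-1}$ have smaller lower index, so they were chosen before $q^i_m$. By monotonicity $q^i_m\in Q_i(F\cup Z_1\cup\dots\cup Z_{i-1})$.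

**Step 4: points of a block are twins.** Distinct points of $\bigcup_iZ_i$ have distinct lower indices. List a subset of $\bigcup_iZ_i$ by increasing lower index: the sequence of upper indices is nondecreasing, hence determined by how many points lie in each $Z_i$. Now let $z\ne z'$ in $Z_i$ and let $B$ be a $k$-set in $F\cup\bigcup_iZ_i$ avoiding both. The sets $B\cup z$ and $B\cup z'$ have the same intersection with $F$ and equally many points in each block. By Step 2, $\varepsilon(z,B)=\varepsilon(z',B)$. $\square$

## 8. Case (B1): every point is isolated by a finite set

Let $U$ be nonempty and finite. For $e,e'\in X^{[k]}$ write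
$$e\equiv e'\iff N(e)=^*N(e').$$
This is an equivalence relation, and adjacent $k$-sets are inequivalent by (B). The plan is to put a labelled block inside $N(e)\triangle N(e')$ for each inequivalent pair $e,e'$ of a suitable finite set, and to conclude that an automorphism $\sigma$ satisfies $e\equiv\sigma(e)$ for suitable $e$.

For $k=1$ this will give $\sigma(u)=u$ at once. For $k\ge2$ there is a difficulty: (B) speaks only of *adjacent* $k$-sets. If $k=2$ and all we know is $\{s,s'\}\equiv\{\sigma s,\sigma s'\}$, with these two pairs disjoint, then there is no contradiction. So we first add points $t$ whose presence in a $k$-set can be read off from its $\equiv$-class. Let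
$$S_0=U\cup\bigcup_{u\in U}A_u .$$

**Lemma 8.** There is $T\subseteq X\setminus S_0$ with $|T|=2k$ such that for $e,e'\in(S_0\cup T)^{[k]}$: $e\equiv e'$ implies $e\cap T=e'\cap T$.

Consider $k=2$ first. We want to add a point $t$ to a finite set $S$ so that no pair $\{a,t\}$ with $a\in S$ is equivalent to a pair in $S$. For fixed $a\in S$ and $b\in S^{[2]}$ at most one $t$ violates this, because $\{a,t\}$ and $\{a,t'\}$ are adjacent; so almost every $t$ is good. And if two pairs $\{a,t\},\{b,t\}$ contain $t$ and are equivalent, then $a=b$, again because they would otherwise be adjacent. Adding $t_1,\dots,t_4$ in this way proves the lemma for $k=2$. For $k\ge3$ the second comparison is no longer trivial: $a,b$ are now $(k-1)$-sets, and $a\cup t\equiv b\cup t$ may depend on $t$. A nonprincipal ultrafilter makes the decision consistently.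

Recall that a nonprincipal ultrafilter on $X$ is a family $\mathfrak p$ of subsets of $X$ that is closed under supersets and finite intersections, contains exactly one of $Y$, $X\setminus Y$ for every $Y\subseteq X$, and contains all cofinite sets. One exists because $X$ is infinite. Its members are nonempty.

**Step 1: the induced relations on smaller sets.** Let $\equiv_0$ be $\equiv$. For $0\le j<k$ and $a,b\in X^{[k-j-1]}$ put
$$a\equiv_{j+1}b\iff\{t\in X\setminus(a\cup b):\ a\cup t\equiv_j b\cup t\}\in\mathfrak p .$$
Each $\equiv_j$ is an equivalence relation on $X^{[k-j]}$: for reflexivity the set in question is cofinite, symmetry is clear, and for transitivity the set for $(a,c)$ contains the intersection of those for $(a,b)$ and $(b,c)$.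

*For $j<k$, two distinct $(k-j)$-sets sharing $k-j-1$ points are not $\equiv_j$-equivalent.* For $j=0$ this is (B). Suppose it holds for $j$, and let $j+1<k$. If $a,b$ are distinct $(k-j-1)$-sets sharing $k-j-2$ points, then for every $t\notin a\cup b$ the sets $a\cup t$, $b\cup t$ are distinct and share $k-j-1$ points, so $a\cup t\not\equiv_jb\cup t$. The set in the definition is empty, hence not in $\mathfrak p$.

**Step 2: choosing the points.** Choose $t_1,\dots,t_{2k}$ successively. With $S_i=S_0\cup\{t_1,\dots,t_i\}$, choose $t=t_{i+1}\notin S_i$ such that for $0\le j<k$:

- ($\alpha$) $a\cup t\not\equiv_jb$ for all $a\in S_i^{[k-j-1]}$ and $b\in S_i^{[k-j]}$;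
- ($\beta$) $a\cup t\equiv_jb\cup t\iff a\equiv_{j+1}b$ for all $a,b\in S_i^{[k-j-1]}$.

There are finitely many triples $(a,b,j)$. For each, ($\alpha$) excludes at most one $t\notin S_i$: if $t\ne t'$ were both excluded, then $a\cup t\equiv_jb\equiv_ja\cup t'$, against Step 1. For each, ($\beta$) holds for a set of $t$ belonging to $\mathfrak p$: if $a\equiv_{j+1}b$, by definition; if not, because the complement of the set in the definition, less the finite set $a\cup b$, is in $\mathfrak p$. So the set of all suitable $t$ is in $\mathfrak p$ and is nonempty. Let $T=\{t_1,\dots,t_{2k}\}$.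

**Step 3: the class determines the trace on $T$.** We show by induction on $i$: for all $0\le j\le k$ and $a,b\in S_i^{[k-j]}$, $a\equiv_jb$ implies $a\cap T=b\cap T$. For $i=0$ this is clear since $S_0\cap T=\emptyset$, and for $j=k$ since $a=b=\emptyset$. Consider $i+1$ and $j<k$, and let $a\equiv_jb$ with $a,b\in S_{i+1}^{[k-j]}$. By ($\alpha$), $t_{i+1}$ lies in both of $a,b$ or in neither. If in neither, use the induction hypothesis. If in both, ($\beta$) gives $a\setminus t_{i+1}\equiv_{j+1}b\setminus t_{i+1}$, the induction hypothesis gives $(a\setminus t_{i+1})\cap T=(b\setminus t_{i+1})\cap T$, and so $a\cap T=b\cap T$. The case $i=2k$, $j=0$ is the lemma. $\square$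

**The set $V$ in Case (B1).** Let $U'=S_0\cup T$. Let $Q_1,\dots,Q_l$ list all sets $N(e)\triangle N(e')$ with $e,e'\in U'^{[k]}$ and $e\not\equiv e'$. They are infinite, and $l\ge1$: as $|U'|>k$, there are adjacent $k$-sets in $U'$. Apply Lemma 7 with $F=U'$, the constant supplies $Q_i(A)=Q_i$, and
$$n_i=(|U'|+1)\,2^i .$$
Let $V=U'\cup Z_1\cup\dots\cup Z_l$ and let $\sigma\in\mathrm{Aut}(E|_V)$. We show that $\sigma$ fixes $U$ pointwise.

**Step 1: sizes label the large twin classes.** Each $Z_i$ lies in one twin class of $V$. Call a twin class *large* if it contains some $Z_i$. A large class is $\bigcup_{i\in I}Z_i$ together with some points of $U'$, for a nonempty $I$; its size lies in $[n_I,n_I+|U'|]$, where $n_I=\sum_{i\in I}n_i$. For distinct nonempty $I$ the numbers $n_I$ are distinct positive multiples of $|U'|+1$, so these intervals are disjoint. Different large classes have different $I$. All other classes lie in $U'$ and have size at most $|U'|$. As $\sigma$ permutes the twin classes and preserves sizes, it fixes every large class setwise. Let $S\subseteq U'$ be the set of points of $V$ in no large class. Then $\sigma(S)=S$.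

**Step 2: $U\subseteq S$.** This is where (B1) is used. Let $u\in U$ and $z\in Z_i$. Then $z\notin U'\supseteq A_u\cup u$. Since $T_u(A_u)=\{u\}$, there is $B\in A_u^{[k]}$ with $\varepsilon(z,B)\ne\varepsilon(u,B)$. So $u,z$ are not twins in $V$, and $u$ is in no large class.

Let $R=U'\setminus S$, let $q=\min(|R|,k-1)$, and fix $R_0\in R^{[q]}$. The automorphism $\sigma$ can move the points of $R$, but only inside large classes, and there any movement can be undone.

**Lemma 9.** $R_0\cup f\equiv R_0\cup\sigma(f)$ for all $f\in S^{[k-q]}$.

*Proof.* Both sets are in $U'^{[k]}$. If they are inequivalent, some $Q_i$ is $N(R_0\cup f)\triangle N(R_0\cup\sigma f)$, and it contains $Z_i$. Let $z\in Z_i$. All points of $R_0\cup z$ lie in large classes, and $\sigma$ fixes each large class setwise. So there is $\pi$ in the product of the symmetric groups of the large classes that sends $\sigma(x)$ to $x$ for every $x\in R_0\cup z$. This $\pi$ is an automorphism of $E|_V$ and fixes $S$ pointwise; in particular $\pi\sigma(f)=\sigma(f)$. Hence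
$$\varepsilon(R_0\cup f\cup z)=\varepsilon(\pi\sigma(R_0\cup f\cup z))=\varepsilon(R_0\cup\sigma f\cup z),$$
which contradicts $z\in N(R_0\cup f)\triangle N(R_0\cup\sigma f)$. $\square$

**Step 3: $\sigma$ is the identity on $S$.** Suppose first that $q=k-1$. Then Lemma 9 says $R_0\cup s\equiv R_0\cup\sigma s$ for all $s\in S$. If $\sigma s\ne s$, these $k$-sets would be adjacent, hence inequivalent. So $\sigma s=s$.

Now suppose $q<k-1$. Then $q=|R|\le k-2$ and $R_0=R$. Since $T\subseteq U'=S\cup R$, we get $|T\cap S|\ge2k-(k-2)=k+2>k-q$. For $f\in(T\cap S)^{[k-q]}$, Lemma 9 and Lemma 8 give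
$$(R\cup\sigma f)\cap T=(R\cup f)\cap T .$$
Intersect with $S$, which is disjoint from $R$ and contains $f$ and $\sigma f$: we get $\sigma(f)\cap T=f\cap T=f$, so $\sigma(f)=f$ as the sizes agree. Since $|T\cap S|>k-q$, each point of $T\cap S$ is the only common point of the $(k-q)$-subsets of $T\cap S$ containing it. So $\sigma$ fixes $T\cap S$ pointwise. Finally let $s\in S\setminus T$ and take $T_0\in(T\cap S)^{[k-q-1]}$. As $\sigma$ fixes $T_0$ pointwise and $s\notin T_0$, we have $\sigma s\notin T_0$. Lemma 9 with $f=T_0\cup s$ gives $R\cup T_0\cup s\equiv R\cup T_0\cup\sigma s$. These $k$-sets share the $k-1$ points of $R\cup T_0$, so they would be adjacent, hence inequivalent, if $\sigma s\ne s$. So $\sigma s=s$.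

As $U\subseteq S$, we have $G_{\{V\}}\le G_{(U)}$. Case (B1) is done.

## 9. Case (B2): clones over every finite set

Let $|U|\ge2$. Now every point $w$ has infinitely many *clones* over every finite $A\not\ni w$, namely the points of $T_w(A)$. This suggests the following. Choose a finite $W\supseteq U$ whose points outside $U$ tell the points of $U$ apart, and replace each $w_i\in W\setminus U$ by a block $Z_i$ of $2^i$ clones that are twins of each other. The block sizes then label the blocks, so an automorphism preserves every block, and the blocks tell the points of $U$ apart.

This fails when a point of $U$ is a twin of some $w_i$, as it may then join a block. In the Rado graph let $U=\{u,u'\}$ with $u,u'$ nonadjacent, and $W=U\cup w$ with $w$ adjacent to $u$ and not to $u'$. The point $w$ tells $u$ from $u'$. But $u,w$ are twins in $W$, since neither is adjacent to $u'$. Replace $w$ by two clones $z,z'$ adjacent to $u$, not to $u'$, and adjacent to each other. In $V=\{u,u',z,z'\}$ the points $u,z,z'$ form a triangle and $u'$ is isolated, so some automorphism of the Rado graph preserves $V$ and moves $u$ to $z$. We need a $W$ without such twins.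

**Definition (admissible sets, $\nu$).** A finite $W\supseteq U$ is *admissible* if $|W\setminus U|\ge k$ and for all distinct $s,s'\in U$ there is $B\in(W\setminus U)^{[k]}$ with $\varepsilon(s,B)\ne\varepsilon(s',B)$. Let $\nu(W)$ be the number of pairs $(u,w)\in U\times(W\setminus U)$ that are twins in $W$.

In the example just given, $k=1$ and $W=\{u,u',w\}$ is admissible with $\nu(W)=1$. Admissible sets exist by Lemma 6 (choose the sets $B$ disjoint from $U$), finite supersets of admissible sets are admissible, and in an admissible $W$ no two elements of $U$ are twins.

**Lemma 10.** There is an admissible $W$ with $\nu(W)=0$.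

The proof takes a minimal counterexample. By (B) there are infinitely many points $x$ that destroy a given twin pair $(u,w)$, and minimality forces each such $x$ to be a twin of $u$ in turn. This pins down how $x$ is related to its own clones, with a value that flips when the argument is repeated. Primitivity of $G_{\{P\}}$, here only its transitivity, shows that the value cannot flip.

Suppose the lemma fails. Let $\nu_0>0$ be the minimum of $\nu$ over admissible sets, and call $W$ *tight* if it is admissible with $\nu(W)=\nu_0$. Let $W$ be tight, let $(u,w)\in U\times(W\setminus U)$ be twins in $W$, and let $P$ be a $(k-1)$-subset of $W\setminus(U\cup w)$, which exists as $|W\setminus U|\ge k$. Put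
$$D=D(W,u,w)=\{x\in X\setminus W:\ \varepsilon(P,u,x)\ne\varepsilon(P,w,x)\},\qquad e=\varepsilon(P,u,w)\in\{0,1\}.$$
Since $D=(N(P\cup u)\triangle N(P\cup w))\setminus W$ and $P\cup u$, $P\cup w$ are adjacent, $D$ is infinite by (B). Steps 1 to 4 hold for every such choice of $(W,u,w,P)$.

**Step 1: for $x\in D$, the set $W\cup x$ is tight and $u,x$ are twins in it.** Twin pairs of $W\cup x$ inside $W$ are twin pairs of $W$. The pair $(u,w)$ is no longer a twin pair, as the $k$-set $P\cup x$ shows. And $x$ is a twin of at most one element of $U$, since no two elements of $U$ are twins in the admissible set $W\cup x$. So $\nu(W\cup x)\le\nu_0-1+1=\nu_0$. By minimality equality holds; hence $W\cup x$ is tight, and $x$ is a twin in $W\cup x$ of exactly one $u'\in U$. Suppose $u'\ne u$. Then $u'\notin P\cup\{u,w\}$, because $P\cup w$ is disjoint from $U$. As $x,u'$ are twins in $W\cup x$,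
$$\varepsilon(P,u,x)=\varepsilon(P,u,u'),\qquad\varepsilon(P,w,x)=\varepsilon(P,w,u').$$
As $u,w$ are twins in $W$, $\varepsilon(P,u,u')=\varepsilon(P,w,u')$. So $\varepsilon(P,u,x)=\varepsilon(P,w,x)$, which contradicts $x\in D$.

**Step 2: for $x\in D$, $\varepsilon(P,x,w)=e$ and $\varepsilon(P,x,u)=1-e$.** The first holds because $x,u$ are twins in $W\cup x$ and $P\cup w$ avoids both. The second follows since $x\in D$.

**Step 3: for distinct $x,y\in D$, $\varepsilon(P,x,y)=1-e$.** Suppose $\varepsilon(P,x,y)=e$. By Step 2 for $y$, $\varepsilon(P,u,y)=1-e\ne\varepsilon(P,x,y)$. So $y\in D(W\cup x,u,x)$, with the same $P$. This is a legitimate choice: $W\cup x$ is tight and $(u,x)$ is a twin pair in it by Step 1, and $P\subseteq(W\cup x)\setminus(U\cup x)$. By Step 1 for this choice, $y,u$ are twins in $W\cup\{x,y\}$. Hence $\varepsilon(P,y,x)=\varepsilon(P,u,x)=1-e$, by Step 2 for $x$. This contradicts the assumption.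

**Step 4: for $x\in D$, $T_x(W)\subseteq D$, hence $\varepsilon(P,x,z)=1-e$ for all $z\in T_x(W)\setminus\{x\}$.** A point of $T_x(W)$ lies outside $W$ and agrees with $x$ on the $k$-sets $P\cup u$ and $P\cup w$, which are subsets of $W$. So it lies in $D$. Now use Step 3.

**Step 5: repeat and compare.** Fix $x\in D$ and apply the above to the tight set $W'=W\cup x$, the twin pair $(u,x)$ and the same $P$. The new value of $e$ is $\varepsilon(P,u,x)=1-e$. Choose $y\in D(W',u,x)$. By Step 4 for this choice,
$$\varepsilon(P,y,z)=1-(1-e)=e\quad\text{for all }z\in T_y(W')\setminus\{y\}.\tag{2}$$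
As $x,y\notin P$, (H1) gives $g\in G_{\{P\}}$ with $x^g=y$. Apply $g$ to Step 4 for $x$ and $W$; since $P^g=P$ and $T_x(W)^g=T_y(W^g)$, we get
$$\varepsilon(P,y,z)=1-e\quad\text{for all }z\in T_y(W^g)\setminus\{y\}.\tag{3}$$
Here $y\notin W'\cup W^g$, because $y\notin W'$, and $x\notin W$ gives $y=x^g\notin W^g$. By (B2) the set $T_y(W'\cup W^g)\subseteq T_y(W')\cap T_y(W^g)$ is infinite, so it contains some $z\ne y$. For this $z$, (2) and (3) contradict each other. $\square$

**The set $V$ in Case (B2).** Take $W$ as in Lemma 10 and write $W\setminus U=\{w_1,\dots,w_l\}$. Apply Lemma 7 with $F=W$, $n_i=2^i$ and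
$$Q_i(A)=T_{w_i}(A\setminus\{w_i\}),$$
which is infinite by (B2) and decreases as $A$ grows. Let $V=U\cup Z_1\cup\dots\cup Z_l$; the points $w_i$ themselves are left out. Put $\bar u=u$ for $u\in U$ and $\bar z=w_i$ for $z\in Z_i$.

**Step 1: $V$ is a blow-up of $W$.** We show: if $v_0,\dots,v_k\in V$ have distinct images $\bar v_j$, then $\varepsilon(v_0\cdots v_k)=\varepsilon(\bar v_0\cdots\bar v_k)$, where $\varepsilon(v_0\cdots v_k)$ means $\varepsilon(\{v_0,\dots,v_k\})$. At most one $v_j$ lies in each block. Replace the $v_j$ lying in blocks by $\bar v_j$, one at a time, in decreasing order of block index. When $z\in Z_i$ is replaced by $w_i$, the other $k$ entries are points of $U$, points of blocks with index less than $i$, and points $w_{i'}$ with $i'>i$. So they lie in $(W\cup Z_1\cup\dots\cup Z_{i-1})\setminus\{w_i\}$. By Lemma 7, $z\in T_{w_i}\bigl((W\cup Z_1\cup\dots\cup Z_{i-1})\setminus\{w_i\}\bigr)$, so $\varepsilon$ does not change.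

**Step 2: the twin classes of $V$ are the singletons $\{u\}$, $u\in U$, and certain unions of blocks.** Each $Z_i$ lies in one class: by Lemma 7 its points are twins in $W\cup Z_1\cup\dots\cup Z_l$, hence in the subset $V$. Let $u\in U$. For each $i$, Lemma 10 says that $u$ and $w_i$ are not twins in $W$, so there is a $k$-set $B\subseteq W\setminus\{u,w_i\}$ with $\varepsilon(u,B)\ne\varepsilon(w_i,B)$. Replace each $w_j\in B$ by an element of $Z_j$ to obtain $\hat B\subseteq V$. For $z\in Z_i$, Step 1 gives $\varepsilon(u,\hat B)=\varepsilon(u,B)\ne\varepsilon(w_i,B)=\varepsilon(z,\hat B)$, and $\hat B$ avoids $u$ and $z$. So $u,z$ are not twins in $V$. If $u'\in U$ and $u'\ne u$, then $u,u'$ are not twins in $W$ by admissibility, and the same replacement shows that they are not twins in $V$.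

**Step 3: every $\sigma\in\mathrm{Aut}(E|_V)$ fixes $U$ pointwise.** The unions $\bigcup_{i\in I}Z_i$ that occur as twin classes have sizes $\sum_{i\in I}2^i\ge2$, distinct for distinct $I$. So $\sigma$ fixes each of them setwise, and it fixes $U$ setwise. Suppose $\sigma s=s'\ne s$ with $s\in U$. By admissibility there is $B\in(W\setminus U)^{[k]}$ with $\varepsilon(s,B)\ne\varepsilon(s',B)$. Replace each $w_j\in B$ by an element of $Z_j$ to get $\hat B\subseteq\bigcup_iZ_i$ with $|\hat B|=k$; by Step 1, $\varepsilon(s,\hat B)\ne\varepsilon(s',\hat B)$. Since $\sigma$ preserves each union of blocks that is a twin class, there is $\pi$ in the product of the symmetric groups of the non-singleton twin classes with $\pi\sigma(b)=b$ for all $b\in\hat B$. This $\pi$ is an automorphism of $E|_V$ and fixes $U$ pointwise. Then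
$$\varepsilon(s,\hat B)=\varepsilon(\pi\sigma s,\pi\sigma\hat B)=\varepsilon(\pi s',\hat B)=\varepsilon(s',\hat B),$$
a contradiction. So $\sigma$ is the identity on $U$, and $G_{\{V\}}\le G_{(U)}$.

By Proposition 3 and the alternative in Section 7, the cases (A), (B1), (B2) are exhaustive. This proves Theorem 1, and for $k=2$ it shows that every 2-primitive group on an infinite set that is not 3-homogeneous acts locally rigidly. $\blacksquare$
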